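# Rudin–Keisler reductions that do not reflect to the ground model

## 1. The guess that a reduction reflects

Throughout, $V\subseteq W$ are models of ZFC. As usual, they have the same natural numbers and $V$ contains every element of its elements. Script letters $\mathcal U,\mathcal V,\mathcal A$ are ultrafilters on $\omega$; the letter $V$ is always the smaller model.

**Definition (image, Rudin–Keisler order).** For $h:\omega\to\omega$ and an ultrafilter $\mathcal A$ on $\omega$, put $h(\mathcal A)=\{X\subseteq\omega: h^{-1}(X)\in\mathcal A\}$, which is again an ultrafilter. We write $\mathcal A\le_{RK}\mathcal B$ if $\mathcal A=h(\mathcal B)$ for some $h:\omega\to\omega$.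

**Definition (generating an ultrafilter).** An ultrafilter $\mathcal U\in V$ generates an ultrafilter in $W$ if for every $z\in P(\omega)\cap W$ there is $x\in\mathcal U$ with $x\subseteq z$ or $x\cap z=\emptyset$. Then
$$\mathcal U^*=\{A\in W: A\subseteq\omega,\ \exists B\in\mathcal U\ B\subseteq A\}$$
is an ultrafilter in $W$.

A principal ultrafilter always generates one. On the other hand, suppose that $W$ contains a Cohen real $c\subseteq\omega$ over $V$. For each infinite $x\in V$, genericity makes both $x\cap c$ and $x\setminus c$ nonempty, so no nonprincipal ultrafilter of $V$ generates an ultrafilter in $W$.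

The question, from Arnold W. Miller, "Ultrafilters with property (s)", arXiv:math/0310438 (2003), is this. Let $\mathcal U,\mathcal V$ be nonprincipal ultrafilters in $V$ that generate ultrafilters $\mathcal U^*,\mathcal V^*$ in $W$. If $\mathcal U^*\le_{RK}\mathcal V^*$ holds in $W$, must $\mathcal U\le_{RK}\mathcal V$ hold in $V$?

The first guess is yes. Every set in $\mathcal U^*$ or $\mathcal V^*$ contains a ground-model set of $\mathcal U$ or $\mathcal V$, and it seems that a new function $f$ can do little with so few new sets to see. Let us test the guess. Three facts will be used without comment.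

* $\mathcal V^*\cap V=\mathcal V$: if $A\in V$ contains some $B\in\mathcal V$, then $A\in\mathcal V$. Likewise for $\mathcal U$.
* Every set in $\mathcal V^*$ contains a set in $\mathcal V$, so "on a set in $\mathcal V^*$" and "on a set in $\mathcal V$" mean the same.
* If one ultrafilter is contained in another on the same set, they are equal. So $h(\mathcal V^*)=\mathcal U^*$ as soon as $h^{-1}(A)\in\mathcal V^*$ for all $A\in\mathcal U$.

Let $f\in W$ satisfy $f(\mathcal V^*)=\mathcal U^*$.

**Case 1: $f$ agrees with some $g\in V$ on a set in $\mathcal V^*$.** For every $A$, the sets $f^{-1}(A)$ and $g^{-1}(A)$ agree on a set in $\mathcal V^*$, so $g(\mathcal V^*)=\mathcal U^*$. For $A\in V$ this says $A\in\mathcal U\iff g^{-1}(A)\in\mathcal V$. So $\mathcal U=g(\mathcal V)$ in $V$, and the reduction reflects. A partial $g\in V$ whose domain is in $\mathcal V$ is enough, since it can be extended arbitrarily.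

**Case 2: boundedly many candidates.** Suppose there are $k\ge1$ and $\Phi\in V$ with $1\le|\Phi(n)|\le k$ for all $n$, and $f(n)\in\Phi(n)\subseteq\omega$ for all $n$ in a set $B\in\mathcal V$. For $j<k$ let $g_j(n)$ be the $j$-th element of $\Phi(n)$ in increasing order (the last element if there are too few). Then $g_j\in V$, and $B$ is covered by the $k$ sets $\{n\in B: f(n)=g_j(n)\}\in W$. One of them is in $\mathcal V^*$, because $\mathcal V^*$ is an ultrafilter in $W$, and we are in Case 1. For instance, an $f$ that permutes each pair $\{2i,2i+1\}$ always reflects.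

**Case 3: growing blocks with a selector.** Let $(J_i)_i\in V$ partition $\omega$ into finite intervals, let $f[J_i]= J_i$ for all $i$, and suppose some $A\in\mathcal U$ has $|A\cap J_i|\le1$ for all $i$. Choose $B\in\mathcal V$ with $B\subseteq f^{-1}(A)$. If $n\in B\cap J_i$, then $f(n)$ is the unique point of $A\cap J_i$. So $f$ restricted to $B$ is in $V$, and we are in Case 1 again.

The argument of Case 2 stops exactly where $|\Phi(n)|$ is finite but unbounded. There are then infinitely many candidates $g_0,g_1,\dots$, and an ultrafilter need not contain any of infinitely many sets that cover $\omega$. Case 3 survives only because the ultrafilter contains a set that thins each block to one point. If neither ultrafilter has such thin sets, nothing is left of the argument, and the guess is indeed false.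

## 2. The counterexample and its positive companion

We recall some notions for a nonprincipal ultrafilter $\mathcal A$ on $\omega$.

**Definition (P-point, Q-point, selective).** $\mathcal A$ is a P-point if for all $A_n\in\mathcal A$ ($n\in\omega$) there is $B\in\mathcal A$ with $B\subseteq^*A_n$ for every $n$, that is, $B\setminus A_n$ finite. $\mathcal A$ is a Q-point if for every partition of $\omega$ into finite sets some $A\in\mathcal A$ meets each piece in at most one point. We use that a selective ultrafilter is both a P-point and a Q-point.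

**Definition (bounding, $(\ast)$).** $W$ is $\omega^\omega$-bounding over $V$ if each $\varphi:\omega\to\omega$ in $W$ satisfies $\varphi(l)\le h(l)$ for all $l$, for some $h\in V$. The stronger property $(\ast)$ says: for every $\varphi\in W$, $\varphi:\omega\to V$, there is $\Phi\in V$ with every $\Phi(l)$ finite and $\varphi(l)\in\Phi(l)$ for all $l$.

For the $f$ of Case 3, the function $\varphi=f$ is caught by $\Phi(n)=J_i$ for $n\in J_i$. A Cohen-generic $\varphi:\omega\to\omega$ is caught by no $\Phi$, since it exceeds $\max\Phi(l)$ for some $l$.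

The answer to the question is **no**. The reduction need not reflect, even when $W$ is a proper, $\omega^\omega$-bounding, cardinal-preserving generic extension of $V$, both ultrafilters are P-points, and $\mathcal U^*,\mathcal V^*$ are isomorphic in $W$.

**Theorem 1.** Assume $V\models ZFC+CH$. There are in $V$ nonprincipal P-points $\mathcal U,\mathcal V$ on $\omega$ and a forcing $P$ with $|P|\le\omega_1$ such that:

1. $\mathcal U\not\le_{RK}\mathcal V$ and $\mathcal V\not\le_{RK}\mathcal U$ in $V$;
2. if $W=V[H]$ with $H$ $P$-generic over $V$, then $\mathcal U,\mathcal V$ generate ultrafilters $\mathcal U^*,\mathcal V^*$ in $W$, and some permutation $f\in W$ of $\omega$ satisfies $f(\mathcal V^*)=\mathcal U^*$. So $\mathcal U^*\le_{RK}\mathcal V^*$ and $\mathcal V^*\le_{RK}\mathcal U^*$ in $W$;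
3. $(\ast)$ holds. Hence $W$ is $\omega^\omega$-bounding over $V$ and has the same cardinals.

Properness of $P$ is proved together with item 3, in Proposition 9. To obtain actual models, start with a countable transitive model of ZFC and pass to a generic extension satisfying CH. This is $V$, and $H$ exists because $V$ is countable. (Without transitive models, use Boolean-valued extensions as usual.)

**Theorem 2.** Let $V\subseteq W$, let $\mathcal U,\mathcal V$ be nonprincipal ultrafilters in $V$ that generate ultrafilters in $W$, and let $f\in W$ with $f(\mathcal V^*)=\mathcal U^*$.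

* (a) $f$ agrees with some $g\in V$ on a set in $\mathcal V^*$ (and then $\mathcal U=g(\mathcal V)$, so $\mathcal U\le_{RK}\mathcal V$ in $V$) iff $\mathcal D=\{X\in V: X\subseteq\omega\times\omega,\ \{n:(n,f(n))\in X\}\in\mathcal V^*\}$ generates an ultrafilter on $\omega\times\omega$ in $W$.
* (b) If $W$ is $\omega^\omega$-bounding over $V$, $f$ is finite-to-one on a set in $\mathcal V^*$, and $\mathcal U$ or $\mathcal V$ is a Q-point in $V$, then $f$ agrees with some $g\in V$ on a set in $\mathcal V^*$. So $\mathcal U\le_{RK}\mathcal V$ in $V$.
* (c) If $(\ast)$ holds (e.g. $W$ is an extension by a proper $\omega^\omega$-bounding forcing), $\mathcal V$ is a P-point in $V$, and $\mathcal U$ or $\mathcal V$ is a Q-point in $V$, then $\mathcal U^*\le_{RK}\mathcal V^*$ in $W$ implies $\mathcal U\le_{RK}\mathcal V$ in $V$. In particular this holds when $\mathcal V$ is selective.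

In (a), the family $\mathcal D$ is defined in $W$. That it generates an ultrafilter means: for every $Z\subseteq\omega\times\omega$ in $W$ some $X\in\mathcal D$ has $X\subseteq Z$ or $X\cap Z=\emptyset$. By Theorem 1 the Q-point hypothesis in (b) and (c) cannot be dropped: there $(\ast)$ holds, both ultrafilters are P-points, and $f$ is a permutation.

## 3. Reflection from Q-points: proof of Theorem 2

We prove Theorem 2 first, because it makes the guess of Section 1 precise and shows what a counterexample must avoid.

**Proof of (a).** The purpose is to detect, from a family of ground-model sets, whether Case 1 applies.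

Suppose $f=g$ on $B_0\in\mathcal V$ with $g\in V$. Regarding functions as sets of pairs, $g|B\in\mathcal D$ for every $B\in\mathcal V$ with $B\subseteq B_0$, since $\{n:(n,f(n))\in g|B\}\supseteq B$. Let $Z\subseteq\omega\times\omega$ be in $W$. As $\mathcal V$ generates an ultrafilter, some $B\in\mathcal V$, $B\subseteq B_0$, is contained in or disjoint from $\{n:(n,g(n))\in Z\}$. Accordingly $g|B\subseteq Z$ or $g|B\cap Z=\emptyset$. So $\mathcal D$ generates an ultrafilter.

Conversely, let $\mathcal D$ generate an ultrafilter and let $Z$ be the graph of $f$. Each $X\in\mathcal D$ meets $Z$, because $\{n:(n,f(n))\in X\}$ is in $\mathcal V^*$ and so nonempty. Hence some $X\in\mathcal D$ satisfies $X\subseteq Z$. This $X\in V$ is a partial function contained in $f$, and its domain $\{n:(n,f(n))\in X\}$ is in $\mathcal V^*\cap V=\mathcal V$. Extend $X$ to a total $g\in V$. The statement in parentheses is Case 1.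

**Proof of (b).** The purpose of the first step is to reduce to a situation like Case 3.

**Step 1: $f$ moves points at most one block.** Shrinking, let $f$ be finite-to-one on $B_0\in\mathcal V$. The function $n\mapsto\max(\{f(m):m\le n\}\cup\{m\in B_0:f(m)\le n\})$ is well defined and in $W$. By bounding, there is an increasing $h\in V$ with $h(n)\ge n$ and
$$h(n)\ge\max\big(\{f(m):m\le n\}\cup\{m\in B_0:f(m)\le n\}\big)\quad\text{for all }n.\tag{1}$$
Let $e_0=0$, $e_{k+1}=h(e_k)+1$, $I_k=[e_k,e_{k+1})$, and $\pi(n)=k$ iff $n\in I_k$. All this is in $V$. Let $n\in B_0\cap I_k$. Then $f(n)\le h(n)\le h(e_{k+1})<e_{k+2}$. If $k\ge1$ and $f(n)<e_{k-1}$, then (1) at $e_{k-1}$ gives $n\le h(e_{k-1})<e_k$, a contradiction. So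
$$|\pi(f(n))-\pi(n)|\le1\qquad\text{for all } n\in B_0.\tag{2}$$

**Step 2: thin sets.** Put $I'_k=I_{k-1}\cup I_k\cup I_{k+1}$ with $I_{-1}=\emptyset$. If $\mathcal A$ is a Q-point in $V$, some $A\in\mathcal A$ meets each $I_k$ in at most one point. One of the sets $\{n\in A:\pi(n)\equiv j \bmod 3\}$, $j<3$, is in $\mathcal A$. Replacing $A$ by it, we get $|A\cap I'_k|\le1$ for all $k$.

**Step 3: $\mathcal U$ is a Q-point.** Take $A\in\mathcal U$ as in Step 2 and $B\in\mathcal V$ with $B\subseteq B_0\cap f^{-1}(A)$. For $n\in B$, by (2), $f(n)$ is the unique element of $A\cap I'_{\pi(n)}$. So $f|B\in V$.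

**Step 4: $\mathcal V$ is a Q-point.** Here we first recover the inverse of $f$. Take $A'\in\mathcal V$ as in Step 2 with $A'\subseteq B_0$. Let $w(y)$ be the unique element of $A'\cap I'_{\pi(y)}$ if there is one; the partial function $w$ is in $V$. By (2), $w(f(n))=n$ for $n\in A'$. Since $f^{-1}(f[A'])\supseteq A'$, we have $f[A']\in\mathcal U^*$, so there is $A\in\mathcal U$ with $A\subseteq f[A']$. If $y\in A$, then $y=f(n)$ with $n\in A'$, so $w(y)=n$ and $f(w(y))=y$. Thus $w|A$ is injective, and for $B=w[A]\in V$ we have $f|B=(w|A)^{-1}\in V$. Finally, if $n\in A'\cap f^{-1}(A)$, which is a set in $\mathcal V^*$, then $n=w(f(n))\in B$. So $B\in\mathcal V^*\cap V=\mathcal V$. This proves (b).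

**Proof of (c).** The purpose is to obtain the finite-to-one hypothesis of (b). Clearly $(\ast)$ implies $\omega^\omega$-bounding. It holds in extensions by proper $\omega^\omega$-bounding forcings: by properness, $\mathrm{ran}(\varphi)$ is covered by some $\{v_k:k\in\omega\}$ with $(v_k)_k\in V$. Choose $\iota(l)$ with $\varphi(l)=v_{\iota(l)}$, bound $\iota$ by $h\in V$, and let $\Phi(l)=\{v_k:k\le h(l)\}$.

Let $f(\mathcal V^*)=\mathcal U^*$. As $\mathcal U$ is nonprincipal, $\{0,\dots,n\}\notin\mathcal U^*$, so $f^{-1}[\{0,\dots,n\}]\notin\mathcal V^*$. In $W$ choose $B_n\in\mathcal V$ disjoint from this set. By $(\ast)$ there are in $V$ finite sets $\Phi(n)$ with $B_n\in\Phi(n)$; intersecting them with $\mathcal V\in V$, we may assume $\Phi(n)\subseteq\mathcal V$. Put $B_n'=\bigcap\Phi(n)\in\mathcal V$, so $B'_n\subseteq B_n$ and $(B'_n)_n\in V$. As $\mathcal V$ is a P-point, some $B\in\mathcal V$ has $B\subseteq^*B'_n$ for all $n$. Then $B\cap f^{-1}[\{0,\dots,n\}]\subseteq B\setminus B'_n$ is finite for all $n$, so $f$ is finite-to-one on $B$, and (b) applies. For selective $\mathcal V$ both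 hypotheses on $\mathcal V$ hold. $\square$

## 4. Blocks whose image is known and whose permutation is not

For Theorem 1, let the new $f$ permute each block $J_i$ of a fixed partition of $\omega$ into finite intervals. Let $B\in\mathcal V$ have blocks $b_i=B\cap J_i$. Three demands compete.

First, $f(\mathcal V^*)$ must be generated by ground-model sets. The natural way to arrange this is that $V$ knows the image set $a_i=f[b_i]$. Second, $V$ must not know $f$ on $b_i$; otherwise Case 1 applies. So a condition should carry pairs $(b_i,C_i)$, where $C_i$ is a set of candidate permutations of $J_i$ that all map $b_i$ onto the same $a_i$, and at least two of which differ on $b_i$. By Case 2, the number of candidates has to grow with $i$, even after passing to a smaller set of the ultrafilter.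

Third, every new set $\tau\subseteq\omega$ must be decided by some $B\in\mathcal V$. Suppose that $\tau\cap J_i$ depends on $f_i=f|J_i$ and on the history $s=(f_0,\dots,f_{i-1})$. For a fixed history, "is $x\in\tau$?" is a 2-coloring of the pairs $(c,x)$ with $c\in C_i$, $x\in b_i$, and we want to shrink $(b_i,C_i)$ to a pair on which it is constant. But there are $N_i=\prod_{j<i}|J_j|!$ possible histories, and the shrinking must serve all of them at once. So we pack all answers into one color out of $r_i=2^{N_i}$. Since $r_i$ depends only on the earlier blocks, we may choose $|J_i|$ huge compared with $r_i$. After the shrinking, the answer on block $i$ depends on the history alone. A separate ultrafilter $\mathcal E$ on the set of block indices will remove this last dependence.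

How many shrinkings does a pair survive? The coloring may depend on $c$ in any way, so we do not try to control which candidates survive, only how many different restrictions to $b$ survive. This works because $m!$ eventually exceeds $2K^m$ for every fixed $K$.

## 5. Counting restrictions, and creatures with large norm

Write $C|b=\{c|b:c\in C\}$.

**Lemma 3.** Let $J$ be finite, $b\subseteq J$, $|b|=m\ge1$, $C\subseteq\mathrm{Sym}(J)$ with $c[b]=a$ for all $c\in C$, and $|C|b|\ge m!/K^m$, where $K\ge1$. Let $r\ge2$, $\chi:C\times b\to r$, $m'=\lceil m/r\rceil$, $K'=(2rK)^r$. Then there are $b'\subseteq b$ with $|b'|=m'$ and $C'\subseteq C$ such that $c[b']$ is the same set for all $c\in C'$, $\chi$ is constant on $C'\times b'$, and $|C'|b'|\ge m'!/K'^{m'}$.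

*Proof.* Choose $C_0\subseteq C$ such that $c\mapsto c|b$ is a bijection $C_0\to C|b$. There are $r^m$ functions $b\to r$, so at least $|C_0|/r^m$ of the $c\in C_0$ have the same function $\chi(c,\cdot)=\phi$. Some value of $\phi$ is taken at least $m'$ times; let $b'$ have size exactly $m'$ with $\phi$ constant on $b'$. Each of our $c$ maps $b'$ to one of at most $2^m$ subsets of $a$. So at least a fraction $2^{-m}$ of these $c$ have the same image $c[b']$. Let $C'$ be the set of these, so $|C'|\ge|C_0|/(2r)^m\ge m!/(2rK)^m$.

Now count restrictions to $b'$. Given $c|b'$ with $c\in C'$, the function $c|b$ is determined by a bijection $b\setminus b'\to a\setminus c[b']$, so there are at most $(m-m')!$ possibilities for $c|b$, and $c\in C_0$ is determined by $c|b$. Hence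
$$|C'|b'|\ \ge\ \frac{m!}{(m-m')!\,(2rK)^m}=\binom m{m'}\frac{m'!}{(2rK)^m}\ \ge\ \frac{m'!}{(2rK)^{m}}\ \ge\ \frac{m'!}{(2rK)^{rm'}}=\frac{m'!}{K'^{m'}},$$
using $m\le rm'$. $\square$

For example, let $|J|=m=100$, $b=J$, $C=\mathrm{Sym}(J)$, $r=2$, $K=1$. For every 2-coloring we get $b'$ of size 50 and more than $10^4$ different restrictions to $b'$, because $50!>3\cdot10^{64}$ while $16^{50}=2^{200}<2\cdot10^{60}$.

**Blocks.** We choose integers $n_i\ge2$ recursively, as specified before Lemma 4. Put $N_i=\prod_{j<i}n_j!$ (so $N_0=1$) and $r_i=2^{N_i}$. Let $J_0,J_1,\dots$ be consecutive intervals partitioning $\omega$ with $|J_i|=n_i$. Let $\Sigma_i=\prod_{j<i}\mathrm{Sym}(J_j)$, so $|\Sigma_i|=N_i$, and $\Sigma=\bigcup_i\Sigma_i$. For $s\in\Sigma_i$ write $|s|=i$.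

**Definition (creature, goodness, norm).** An $i$-creature is a pair $(b,C)$ with $\emptyset\ne b\subseteq J_i$, $C\subseteq\mathrm{Sym}(J_i)$, $c[b]$ the same set for all $c\in C$, and $|C|b|\ge2$. Put $(b',C')\le(b,C)$ iff $b'\subseteq b$ and $C'\subseteq C$. Every $i$-creature is $0$-good. It is $(k+1)$-good if for every $\chi:C\times b\to r_i$ there is a $k$-good $i$-creature $(b',C')\le(b,C)$ with $\chi$ constant on $C'\times b'$. Let $\mathrm{nor}_i(b,C)=\sup\{k:(b,C)\text{ is }k\text{-good}\}$.

By induction on $k$, a creature above a $k$-good creature is $k$-good: for the step, restrict the coloring of the larger pair to the smaller one. Hence $(k+1)$-good implies $k$-good. The norm is finite; in fact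
$$\mathrm{nor}_i(b,C)\le|b|-2.\tag{3}$$
Note $|b|\ge2$, since all $c\in C$ map $b$ onto the same set and two of them differ on $b$. Fix $x_0\in b$ and color $(c,x)$ according to whether $x=x_0$. A creature homogeneous for this cannot have the one-point set $\{x_0\}$ as its first part, so its first part is properly contained in $b$. If $|b|=2$, no homogeneous creature exists, and the norm is $0$. If $|b|>2$ and $(b,C)$ is $(k+1)$-good, we get a $k$-good creature with at most $|b|-1$ points in its first part, so by induction $k\le|b|-3$. For example, two points $b=\{x,y\}$ with $C=\{\mathrm{id},(x\,y)\}$ form a creature of norm $0$. For $r=2$, the 100-point example above is $1$-good.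

**Choice of $n_i$.** Let $n_j$, $j<i$, be chosen and let $r=r_i$. Put $K_0=1$, $K_{t+1}=(2rK_t)^r$. Since $m!/K^m\to\infty$ as $m\to\infty$ for each fixed $K$, we can choose $n_i\ge 2$ such that
$$m!/K_t^m\ge2\qquad\text{for all }t\le i\text{ and all }m\ge n_i/r^i.\tag{4}$$

**Lemma 4.** $\mathrm{nor}_i(J_i,\mathrm{Sym}(J_i))\ge i$ for all $i$.

*Proof.* Let $m_0=n_i$, $m_{t+1}=\lceil m_t/r\rceil$; then $m_t\ge n_i/r^i$ for $t\le i$. We show by downward induction on $t\le i$: if $b\subseteq J_i$, $C\subseteq\mathrm{Sym}(J_i)$, $c[b]$ is the same for all $c\in C$, $|b|=m_t$ and $|C|b|\ge m_t!/K_t^{m_t}$, then $(b,C)$ is an $(i-t)$-good $i$-creature. By (4), $|C|b|\ge2$, so $(b,C)$ is a creature. This settles $t=i$. For $t<i$ and $\chi:C\times b\to r$, Lemma 3 gives a homogeneous $(b',C')\le(b,C)$ with $|b'|=m_{t+1}$ and $|C'|b'|\ge m_{t+1}!/K_{t+1}^{m_{t+1}}$. By the induction hypothesis it is an $(i-t-1)$-good creature. So $(b,C)$ is $(i-t)$-good. Now take $t=0$, $b=J_i$, $C=\mathrm{Sym}(J_i)$. $\square$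

## 6. A generic sequence of creatures under CH

We work in $V$ and assume CH. The aim of this section is to build one filter $G$ of sequences of creatures, and to read off from it the ultrafilters $\mathcal V$ (from the sets $b_i$), $\mathcal U$ (from the images $a_i$) and $\mathcal E$ (from the index sets).

**Definition (the set $Q$).** $Q$ is the set of $q=(X_q,(b_i^q,C_i^q)_{i\in X_q})$ with $X_q\subseteq\omega$ infinite, each $q(i)=(b_i^q,C_i^q)$ an $i$-creature, and $\mathrm{nor}_i(q(i))\to\infty$ as $i\to\infty$ in $X_q$. Let $a_i^q=c[b_i^q]$ for any $c\in C_i^q$, and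
$$B_q=\bigcup_{i\in X_q}b_i^q,\qquad A_q=\bigcup_{i\in X_q}a_i^q.$$
Put $p\le q$ if for all $i\in X_p$: $i\in X_q$ and $p(i)\le q(i)$. Put $p\le^*q$ if this holds for all but finitely many $i\in X_p$. Let $q\setminus n$ be $q$ restricted to $X_q\setminus n$.

For example, by Lemma 4, $X_q=\omega$ and $q(i)=(J_i,\mathrm{Sym}(J_i))$ define the largest element of $Q$. Both orders are transitive, $q\le^*q\setminus n$, and $p\le q$ implies $B_p\subseteq B_q$ and $A_p\subseteq A_q$: for the latter, $a^p_i=c[b^p_i]\subseteq c[b^q_i]=a_i^q$ for any $c\in C^p_i$.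

**Step 1: $\le^*$ is $\sigma$-closed.** This allows a construction of length $\omega_1$. Given $q_0\ge^*q_1\ge^*\cdots$, pick $i_0<i_1<\cdots$ with $i_k\in X_{q_k}$, $\mathrm{nor}(q_k(i_k))\ge k$, and, for all $l\le k$, $i_k\in X_{q_l}$ and $q_k(i_k)\le q_l(i_k)$. This is possible because $q_k\le^*q_l$ for $l\le k$. Then $X_q=\{i_k:k\in\omega\}$, $q(i_k)=q_k(i_k)$ defines $q\in Q$ with $q\le^*q_l$ for all $l$.

**Step 2: dense sets.** The following sets are $\le^*$-dense in $Q$:

* for nondecreasing $g\in\omega^\omega$: $\{q:\ g(x)\le x'\text{ for all }x<x'\text{ in }X_q\}$;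
* for $A\subseteq\omega$: $\{q:X_q\subseteq A\text{ or }X_q\cap A=\emptyset\}$;
* for $\chi=(\chi_i)_i$ with $\chi_i:\mathrm{Sym}(J_i)\times J_i\to r_i$: $\{q:\chi_i\text{ is constant on }C_i^q\times b_i^q\text{ for all }i\in X_q\}$.

For the first two, thin out $X_q$ to an infinite subset. For the third, delete the finitely many $i$ with $\mathrm{nor}_i(q(i))<1$. At each other $i\in X_q$ let $k=\mathrm{nor}_i(q(i))$, finite by (3). As $q(i)$ is $k$-good, there is a $(k-1)$-good homogeneous creature below it, and we put this at $i$. The norms drop by at most $1$, so they still tend to infinity.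

**Step 3: the filter $G$.** There are $2^{\aleph_0}=\omega_1$ dense sets in the list. By Step 1 there is a $\le^*$-descending sequence $\langle q_\alpha:\alpha<\omega_1\rangle$ in $Q$ that meets all of them: handle one dense set at each successor step, and take a lower bound of a cofinal $\omega$-sequence at each limit. Let
$$G=\{q\in Q:\exists\alpha<\omega_1\ \ q_\alpha\le^*q\}.$$

**Lemma 5.** $G$ has the following properties.

* (F1) $G$ is $\le^*$-upward closed, hence closed under $q\mapsto q\setminus n$. Countably many elements of $G$ have a $\le^*$-lower bound in $G$, and finitely many have a $\le$-lower bound in $G$.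
* (F2) For each nondecreasing $g$ some $q\in G$ has $g(x)\le x'$ for all $x<x'$ in $X_q$. This passes to all $p\le q$.
* (F3) For each $A\subseteq\omega$ some $q\in G$ has $X_q\subseteq A$ or $X_q\cap A=\emptyset$. For each $(\chi_i)_i$ as in Step 2 some $q\in G$ has every $\chi_i$, $i\in X_q$, constant on $C_i^q\times b_i^q$. This passes to all $p\le q$.
* (F4) Let $\mathcal E=\{A\subseteq\omega:\exists q\in G\ X_q\subseteq A\}$. If $A_0\supseteq A_1\supseteq\cdots$ are in $\mathcal E$ and $q\in G$, there is $q'\in G$, $q'\le q$, $X_{q'}=\{y_0<y_1<\cdots\}$, with $y_0\in A_0$ and $y_{k+1}\in A_{y_k+1}$ for all $k$.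

*Proof.* (F1) Upward closure is clear. Given countably many elements, choose indices $\alpha_n$ that witness their membership in $G$; for $\alpha=\sup_n\alpha_n<\omega_1$, $q_\alpha$ is a $\le^*$-lower bound. For finitely many elements, a suitable $q_\alpha\setminus n$ is a $\le$-lower bound. (F2) and (F3) hold because the sequence meets the dense sets.

(F4) Let $p_m\in G$ with $X_{p_m}\subseteq A_m$. By (F1) take $p\in G$ with $p\le^*q$ and $p\le^*p_m$ for all $m$. Then $X_p\subseteq^*A_m$ for each $m$, so there is a nondecreasing $g$ with $X_p\setminus g(m)\subseteq A_m$ for all $m$. Take $p'\in G$ as in (F2) for the function $x\mapsto g(x+1)$. Take $q'\in G$ with $q'\le p,p',q$ and $\min X_{q'}\ge g(0)$. Then $y_0\ge g(0)$ gives $y_0\in A_0$, and $y_{k+1}\ge g(y_k+1)$ gives $y_{k+1}\in A_{y_k+1}$. $\square$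

**Lemma 6.** $\mathcal E$ is an ultrafilter, and
$$\mathcal V=\{A\subseteq\omega:\exists q\in G\ B_q\subseteq A\},\qquad\mathcal U=\{A\subseteq\omega:\exists q\in G\ A_q\subseteq A\}$$
are nonprincipal P-points.

*Proof.* By (F1) all three are proper filters, and they contain all cofinite sets since $q\setminus n\in G$ for $q\in G$. By (F3), $\mathcal E$ is an ultrafilter.

Let $A\subseteq\omega$. Put $\chi_i(c,x)=1$ iff $x\in A$ (for $\mathcal U$: iff $c(x)\in A$), and $0$ otherwise. Take $q\in G$ with $\chi_i$ constantly $v_i$ on $C_i^q\times b_i^q$ for $i\in X_q$. Take $q'\in G$ with $X_{q'}$ contained in or disjoint from $\{i\in X_q:v_i=1\}$, and $p\in G$ with $p\le q,q'$. Then $v_i$ has the same value for all $i\in X_p$. So $B_p$ is contained in or disjoint from $A$. For $\mathcal U$ the same holds with $A_p$, since $a_i^p=\{c(x):x\in b_i^p\}$ for $c\in C_i^p$.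

For the P-point property, let $B_{q_n}\subseteq A_n$ with $q_n\in G$ for $n\in\omega$, and take $q\in G$ with $q\le^*q_n$ for all $n$. Then $b_i^q\subseteq b_i^{q_n}\subseteq A_n$ for all but finitely many $i\in X_q$. As each $b_i^q$ is finite, $B_q\subseteq^*A_n$. The same argument with $a_i^q$ works for $\mathcal U$. $\square$

## 7. Trees of finite permutations

**Definition (the forcing $P$).** For $q\in G$, a $q$-tree is a nonempty $T\subseteq\Sigma$, closed under initial segments, such that for $s\in T$ with $|s|=i$ the set $\{c:s^\frown c\in T\}$ equals $C_i^q$ if $i\in X_q$, and has exactly one element if $i\notin X_q$. $P$ is the set of all $T$ that are $q$-trees for some $q\in G$, ordered by inclusion.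

For the largest $q\in Q$, which is in $G$ by (F1), $\Sigma$ itself is a $q$-tree, so $\Sigma$ is the largest condition. Since $P\subseteq\mathcal P(\Sigma)$ and $\Sigma$ is countable, $|P|\le\omega_1$. Three remarks follow at once.

* (P0) If $T$ is a $q$-tree and $s\in T$, then $T^s=\{t\in T:t\subseteq s\text{ or }s\subseteq t\}$ is a $(q\setminus|s|)$-tree, so $T^s\in P$.
* (P1) If $T$ is a $q$-tree and $p\le q$, $p\in G$, there is a $p$-tree $T'\subseteq T$: at levels in $X_p$ keep the successors in $C_i^p$, at levels in $X_q\setminus X_p$ keep one successor.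
* (P2) For $p\in G$ the set of $T$ that are $q$-trees for some $q\le p$, $q\in G$, is dense. Given a $q_1$-tree, take $q\in G$ with $q\le q_1,p$ by (F1), and apply (P1).

**Lemma 7.** Let $H$ be $P$-generic over $V$. There is a unique sequence $(f_i)_{i\in\omega}$ such that $f{\restriction}k:=(f_j)_{j<k}$ is in $T$ for all $T\in H$ and $k\in\omega$. If $T\in H$, then $T^{f{\restriction}k}\in H$. If $s\in T\in P$, then $T^s\Vdash f{\restriction}|s|=s$. If $T\in H$ is a $q$-tree and $i\in X_q$, then $f_i\in C_i^q$.

*Proof.* By (P0), conditions with exactly one node at level $k$ are dense, so $H$ contains one; call its node $s_k$. If $T\in H$, a common extension of both conditions in $H$ has only the node $s_k$ at level $k$, so $s_k\in T$. Applied to conditions with one node at a higher level this shows $s_k\subseteq s_{k+1}$. So the $s_k$ are the initial segments of one sequence $(f_i)$, and uniqueness is clear. If $T\in H$, the conditions that are incompatible with $T$ or contained in some $T^s$, $s\in T\cap\Sigma_k$, are dense by (P0). Hence some such $T^s\in H$, and $s=s_k$ because $s$ is its only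 node at level $k$. The third claim follows from $T^s\cap\Sigma_{|s|}=\{s\}$, and the last one from $f{\restriction}(i+1)\in T$. $\square$

Let $f=\bigcup_if_i$. It is a permutation of $\omega$ in $W=V[H]$, with $f[J_i]=J_i$.

The next lemma is the engine of the forcing. It builds one tree below which the first few nodes of generic information decide everything required. A set of conditions is open if it is closed under stronger conditions. Recall that $P$ is proper if for all large regular $\theta$, every countable $M\prec H(\theta)$ with $P\in M$ and every $T_0\in P\cap M$, some $T\le T_0$ forces $H\cap D\cap M\neq\emptyset$ for each open dense $D\in M$. The last sentence of the lemma is needed only for properness.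

**Lemma 8 (fusion).** Let $T_0\in P$ and let $D_l\subseteq P$ ($l\in\omega$) be open, and dense below $T_0$. There are $q\in G$ and a $q$-tree $T\subseteq T_0$ such that for all $i\in X_q$ and $s\in T$ with $|s|=i+1$: $T^s\in D_l$ for all $l\le i$. If $M\prec H(\theta)$ is countable with $P,T_0\in M$ and $D_l\in M$ for each $l$, then $T$ can be chosen so that, for every such $s$, some $S\in P\cap M$ has $T^s\subseteq S$ and $S\in D_l$ for all $l\le i$.

*Proof.* **Step 1: prepare all possible choices in advance.** The difficulty is that $q$ must be in $G$, so we cannot build it along the way; it has to come from (F1) and (F2). We therefore first list every condition that the construction might use. For certain finite sequences $\sigma=(s_1,\dots,s_k)$ from $\Sigma$ with $0<|s_1|<\dots<|s_k|$ we define $S_\sigma\in P$ and $q_\sigma\in G$ such that $S_\sigma$ is a $q_\sigma$-tree. Put $S_\emptyset=T_0$. If $S_\sigma$ is defined, $s\in S_\sigma$ and $|s|>|s_k|$ ($|s|>0$ if $\sigma=\emptyset$), choose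
$$S_{\sigma^\frown s}\subseteq(S_\sigma)^s,\qquad S_{\sigma^\frown s}\in\bigcap_{l<|s|}D_l .$$
This is possible since finitely many open sets that are dense below $T_0$ have an intersection that is dense below $T_0$. In the situation with $M$, choose all $S_\sigma$ in $M$. This is possible by elementarity: $s$ is hereditarily finite, hence in $M$, so $(S_\sigma)^s\in M$, and finitely many $D_l\in M$ are involved.

**Step 2: one $q\in G$ that fits all of them.** There are countably many $\sigma$, and only finitely many with all entries of length $\le m$. By (F1) take $p\in G$ with $p\le^*q_\sigma$ for all $\sigma$ for which $q_\sigma$ is defined. Take a nondecreasing $g$ such that if all entries of $\sigma$ have length $\le m$, $i\in X_p$ and $i\ge g(m)$, then $i\in X_{q_\sigma}$ and $p(i)\le q_\sigma(i)$. By (F2), for the function $x\mapsto g(x+1)$, and (F1) take $q\in G$, $q\le p$, $X_q=\{x_0<x_1<\cdots\}$ with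
$$x_0\ge g(0),\qquad x_{k+1}\ge g(x_k+1)\quad\text{for all }k.\tag{5}$$

**Step 3: build $T$.** We define $L_k\subseteq\Sigma_{x_k+1}$ and, for $s\in L_k$, a sequence $\sigma_s$ with last entry $s$ for which $S_{\sigma_s}$ is defined. Choose $u\in T_0$ with $|u|=x_0$. As $x_0\ge g(0)$, we have $x_0\in X_{q_\emptyset}$ and $C^q_{x_0}\subseteq C^{q_\emptyset}_{x_0}$, so $u^\frown c\in T_0$ for all $c\in C^q_{x_0}$. Let $L_0=\{u^\frown c:c\in C^q_{x_0}\}$ and $\sigma_s=(s)$ for $s\in L_0$.

Let $s\in L_k$. Since $S_{\sigma_s}$ has nodes of every length, all comparable with $s$, we have $s\in S_{\sigma_s}$, and there is $u_s\in S_{\sigma_s}$ with $u_s\supseteq s$ and $|u_s|=x_{k+1}$. All entries of $\sigma_s$ have length $\le x_k+1$, so by (5) $C^q_{x_{k+1}}\subseteq C^{q_{\sigma_s}}_{x_{k+1}}$, and all $t=u_s{}^\frown c$ with $c\in C^q_{x_{k+1}}$ are in $S_{\sigma_s}$. Put these $t$ into $L_{k+1}$, with $\sigma_t=\sigma_s{}^\frown t$; then $S_{\sigma_t}$ is defined.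

Let $T$ be the set of initial segments of elements of $\bigcup_kL_k$. A node of $T$ of length $x_k$ is $u$ or some $u_s$, and its successors are exactly those given by $C^q_{x_k}$. At other levels a node has exactly one successor, since below level $x_0$ it is an initial segment of $u$, and between levels $x_k+1$ and $x_{k+1}$ it extends exactly one $s\in L_k$ and is an initial segment of $u_s$. So $T$ is a $q$-tree, $T\subseteq T_0$, and $T\cap\Sigma_{x_k+1}=L_k$.

**Step 4: the decisions.** Let $s\in L_k$. If $t\supseteq s$ is in some $L_{k'}$, then $\sigma_t$ extends $\sigma_s$, so $t\in S_{\sigma_t}\subseteq S_{\sigma_s}$. Hence $T^s\subseteq S_{\sigma_s}$. Since $S_{\sigma_s}\in D_l$ for all $l<|s|=x_k+1$ and the $D_l$ are open, $T^s\in D_l$ for all $l\le x_k$. In the situation with $M$, take $S=S_{\sigma_s}$. $\square$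

**Proposition 9.** $W=V[H]$ satisfies $(\ast)$, is $\omega^\omega$-bounding over $V$ and has the same cardinals as $V$. The forcing $P$ is proper.

*Proof.* Let $T_0$ force that $\dot\varphi$ is a function from $\omega$ to $V$. Apply Lemma 8 to $D_l=\{S: S\text{ decides }\dot\varphi(l)\}$. For each $l$ choose $i\in X_q$ with $i\ge l$, and let $\Phi(l)$ be the finite set of values of $\dot\varphi(l)$ decided by the $T^s$, $s\in T\cap\Sigma_{i+1}$. Then $\Phi\in V$. If $T\in H$, then $T^{f{\restriction}(i+1)}\in H$ by Lemma 7, so the value of $\dot\varphi(l)$ is in $\Phi(l)$. Such $T$ are dense below $T_0$, and $(\ast)$ follows. Bounding: use $l\mapsto\max(\Phi(l)\cap\omega)$. For any $\varphi:\omega\to\omega_1^V$ in $W$, the range is contained in $\bigcup_l\Phi(l)$, which is countable in $V$. So $\varphi$ is not onto, and $\omega_1$ is preserved. Larger cardinals are preserved since $|P|\le\omega_1$.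

For properness, let $M\prec H(\theta)$ be countable with $P\in M$, let $T_0\in P\cap M$, and let $(D_l)_l$ list the open dense subsets of $P$ in $M$. Take $T$ from the second part of Lemma 8. Let $T\in H$, let $l\in\omega$, choose $i\in X_q$ with $i\ge l$, and put $s=f{\restriction}(i+1)$. Then $T^s\in H$ by Lemma 7, and some $S\in P\cap M$ with $S\in D_l$ has $T^s\subseteq S$. So $S\in H\cap D_l\cap M$. $\square$

## 8. Removing the history: both filters generate ultrafilters

The shrinking of Section 4 leaves an answer $\varepsilon_i(s)\in2$ that depends on the history $s$. The next lemma makes it constant. Its point is that, along a single branch, the ultrafilter $\mathcal E$ already decides, and finitely many branches can be handled at once.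

**Lemma 10.** Let $T$ be a $q$-tree, $q\in G$, and let $\varepsilon_i:T\cap\Sigma_i\to2$ for $i\in X_q$. There are $v\in2$, $q'\in G$ with $q'\le q$, and a $q'$-tree $T'\subseteq T$ with $\varepsilon_i(s)=v$ for all $i\in X_{q'}$ and $s\in T'\cap\Sigma_i$.

*Proof.* **Step 1: choose $v$ so that every node lies on a good branch.** Work in $V$. Call a branch $x$ of $T$ a $v$-branch if $\{i\in X_q:\varepsilon_i(x{\restriction}i)=v\}\in\mathcal E$. Since $X_q\in\mathcal E$, each branch is a $0$-branch or a $1$-branch. If for some $s\in T$ all branches through $s$ are $0$-branches, replace $T$ by $T^s$ and $q$ by $q\setminus|s|$, and let $v=0$; this changes $X_q$ by a finite set only, which does not matter to $\mathcal E$. Otherwise let $v=1$. Now every $s\in T$ lies on some $v$-branch $x_s$ of $T$.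

**Step 2: wait until finitely many branches agree.** The sets
$$A_m=\bigcap_{s\in T,\ |s|\le m}\{i\in X_q:\varepsilon_i(x_s{\restriction}i)=v\}$$
are finite intersections of sets in $\mathcal E$, so they are in $\mathcal E$, and they are decreasing. Take $q'\le q$ from (F4), with $X_{q'}=\{y_0<y_1<\cdots\}$.

**Step 3: build $T'$.** Follow $x_\emptyset$ up to level $y_0$. At level $y_k$ take exactly the successors in $C^{q'}_{y_k}\subseteq C^q_{y_k}$. From each node $s$ so obtained, $|s|=y_k+1$, follow $x_s$ up to level $y_{k+1}$. Then $T'$ is a $q'$-tree contained in $T$. Its only node at level $y_0$ is $x_\emptyset{\restriction}y_0$, and $\varepsilon_{y_0}$ is $v$ there because $y_0\in A_0$. Its nodes at level $y_{k+1}$ are the $x_s{\restriction}y_{k+1}$ with $|s|=y_k+1$, and $\varepsilon_{y_{k+1}}$ is $v$ there because $y_{k+1}\in A_{y_k+1}$. $\square$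

**Proposition 11.** $\mathcal V$ and $\mathcal U$ generate ultrafilters in $W$.

*Proof.* Let $T_0\Vdash\tau\subseteq\omega$. We look for a stronger condition that makes $\tau$ contain or avoid a given set of $\mathcal V$ (resp. $\mathcal U$).

**Step 1: make $\tau\cap J_i$ depend only on $f{\restriction}(i+1)$.** By Lemma 8 with $D_l=\{S:S\text{ decides }\tau\cap J_l\}$ there are $q\in G$, a $q$-tree $T\subseteq T_0$ and functions $Z_i:T\cap\Sigma_{i+1}\to\mathcal P(J_i)$ ($i\in X_q$) with $T^s\Vdash\tau\cap J_i=Z_i(s)$.

**Step 2: remove the dependence on $f_i$, for all histories at once.** For $i\in X_q$ and $(c,x)\in\mathrm{Sym}(J_i)\times J_i$ let $\chi_i(c,x)$ be the function $T\cap\Sigma_i\to2$ with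
$$\chi_i(c,x)(s)=1\iff c\in C_i^q\text{ and }x\in Z_i(s^\frown c).$$
For $\mathcal U$, write $c(x)\in Z_i(s^\frown c)$ instead. Let $\chi_i$ be constant for $i\notin X_q$. Since $|T\cap\Sigma_i|\le N_i$, there are at most $2^{N_i}=r_i$ values, so $\chi_i$ counts as a coloring with $r_i$ colors. By (F3), (F1) and (P1) there are $p\in G$, $p\le q$, with $\chi_i$ constant on $C_i^p\times b_i^p$ for all $i\in X_p$, and a $p$-tree $T_1\subseteq T$. So for $i\in X_p$ and $s\in T_1\cap\Sigma_i$ there is $\varepsilon_i(s)\in2$ such that for all $c\in C_i^p$
$$Z_i(s^\frown c)\cap b_i^p=\begin{cases}b_i^p&\text{if }\varepsilon_i(s)=1,\\ \emptyset&\text{if }\varepsilon_i(s)=0.\end{cases}\tag{6}$$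
For $\mathcal U$, (6) holds with $a_i^p$ in place of $b_i^p$, since $c[b_i^p]=a_i^p$ for all $c\in C_i^p$.

**Step 3: remove the history.** By Lemma 10 there are $q'\le p$ in $G$, a $q'$-tree $T'\subseteq T_1$ and $v\in2$ with $\varepsilon_i(s)=v$ for all $i\in X_{q'}$, $s\in T'\cap\Sigma_i$. Let $T'\in H$ and $i\in X_{q'}$. Then $f{\restriction}(i+1)\in T'$ and $f_i\in C_i^{q'}\subseteq C_i^p$. Also $T\in H$, so $T^{f{\restriction}(i+1)}\in H$ and $\tau\cap J_i=Z_i(f{\restriction}(i+1))$. By (6), $\tau$ contains $b_i^{q'}$ if $v=1$ and avoids it if $v=0$ (for $\mathcal U$: $a_i^{q'}$). So $T'$ forces $\tau\cap B_{q'}$ (resp. $\tau\cap A_{q'}$) to be all of $B_{q'}$ (resp. $A_{q'}$) if $v=1$, and empty if $v=0$. Since $B_{q'}\in\mathcal V$ and $A_{q'}\in\mathcal U$, and such $T'$ are dense below $T_0$, the claim follows. $\square$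

## 9. The permutation $f$ reduces, and no ground-model function does

**Proposition 12.** In $W$, $f(\mathcal V^*)=\mathcal U^*$. Since $f$ is a permutation, also $f^{-1}(\mathcal U^*)=\mathcal V^*$, where $f^{-1}(\mathcal U^*)$ denotes the image under the function $f^{-1}$.

*Proof.* Here we use that all candidates have the same image on $b_i$. Let $p\in G$. By (P2) some $T\in H$ is a $q$-tree with $q\le p$, $q\in G$. For $i\in X_q$, $f_i\in C_i^q$ by Lemma 7, so $f[b_i^q]=a_i^q$. Hence $f[B_q]=A_q\subseteq A_p$, and $f^{-1}(A_p)\in\mathcal V^*$. So $\mathcal U^*\subseteq f(\mathcal V^*)$, and both are ultrafilters. $\square$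

To exclude ground-model reductions we use a classical theorem (Katětov, M. E. Rudin; see Comfort–Negrepontis, *The Theory of Ultrafilters*, §9). Here is a short proof.

**Lemma 13.** If $h(\mathcal A)=\mathcal A$ for an ultrafilter $\mathcal A$ on $\omega$, then $\{n:h(n)=n\}\in\mathcal A$.

*Proof.* Join $n$ and $h(n)$ by an edge whenever $h(n)\ne n$. A finite set of $k\geq 1$ vertices spans at most $k$ edges, since each edge $\{n,h(n)\}$ can be charged to $n$. So the average degree is at most $2$, and some vertex has degree at most $2$. Remove it, color the rest with three colors by induction, and give it a free color. Thus every finite subgraph is 3-colorable, and by compactness so is the whole graph. One color class $D$ is in $\mathcal A$, and then $h^{-1}(D)\in\mathcal A$. If $\{n:h(n)\ne n\}$ were in $\mathcal A$, there would be $n\in D\cap h^{-1}(D)$ with $h(n)\ne n$, and the ends $n,h(n)$ of an edge would have the same color. $\square$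

**Proposition 14.** In $V$, $\mathcal U\not\le_{RK}\mathcal V$ and $\mathcal V\not\le_{RK}\mathcal U$.

*Proof.* The plan is that a ground-model reduction would have to agree with $f$ (or invert it) on a set $B_p$, while each creature leaves two candidates for $f$ open there.

**Step 1: $\mathcal U\not\le_{RK}\mathcal V$.** Suppose $g\in V$ and $g(\mathcal V)=\mathcal U$. Then $\mathcal U^*\subseteq g(\mathcal V^*)$ in $W$, so these are equal. By Proposition 12, $(f^{-1}\circ g)(\mathcal V^*)=f^{-1}(\mathcal U^*)=\mathcal V^*$. By Lemma 13, applied in $W$, $f^{-1}(g(n))=n$ for all $n$ in a set of $\mathcal V^*$; that is, $f=g$ on some $B\in\mathcal V$. Choose $p\in G$ with $B_p\subseteq B$. Some condition in $H$ forces $f|B_p=g|B_p$, and by (P2) it has an extension $T\in H$ that is a $q$-tree with $q\le p$, $q\in G$. Let $i\in X_q$ and $s\in T\cap\Sigma_i$. As $q(i)$ is a creature, there are $c,c'\in C_i^q$ with $c|b_i^q\ne c'|b_i^q$. By Lemma 7, $T^{s^\frown c}$ forces $f_i=c$, and $b_i^q\subseteq B_p$, so $g|b_i^q=c|b_i^q$. In the same way $T^{s^\frown c'}$ gives $g|b_i^q=c'|b_i^q$, a contradiction.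

**Step 2: $\mathcal V\not\le_{RK}\mathcal U$.** Suppose $g\in V$ and $g(\mathcal U)=\mathcal V$. Then $g(\mathcal U^*)=\mathcal V^*$, so $(g\circ f)(\mathcal V^*)=\mathcal V^*$, and by Lemma 13 $g(f(n))=n$ on some $B\in\mathcal V$. Choose $p,T,q,i,s,c,c'$ as in Step 1, with $T$ forcing $g(f(n))=n$ for all $n\in B_p$. Then $g(c(x))=x=g(c'(x))$ for all $x\in b_i^q$. Since $c[b_i^q]=c'[b_i^q]=a_i^q$, the function $g|a_i^q$ equals both $(c|b_i^q)^{-1}$ and $(c'|b_i^q)^{-1}$, which differ. This is a contradiction. $\square$

**Proof of Theorem 1.** $\mathcal U$ and $\mathcal V$ are nonprincipal P-points by Lemma 6, and $|P|\le\omega_1$ by Section 7. Item 1 is Proposition 14, item 2 is Propositions 11 and 12, and item 3 is Proposition 9. $\square$
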